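# Fully retroactive priority queues cannot run in $O(\log m)$ amortized time

Throughout, $\log=\log_2$, $\ln$ is the natural logarithm, and $[R]=\{1,\dots,R\}$.

## 1. Insert-only timelines and prefix minima

A **retroactive data structure**, as introduced by Demaine et al., maintains a timeline of update operations. Each update carries a time stamp. The time stamps are distinct elements of a totally ordered set, and two of them are compared in $O(1)$ time. The *state at time $t$* is the result of applying, in time order and starting from an empty structure, all updates now on the timeline whose stamp is at most $t$. A retroactive operation inserts an update with a given stamp into the timeline, deletes an existing update from the timeline, or asks a query. The effect of inserting or deleting an update propagates to all later states. The structure is *fully* retroactive if a query may concern the state at any time $t$.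

For a priority queue the updates are insert(key) and delete-min, and the query is find-min. Keys come from a totally ordered set and are only compared. Operations arrive online: each is completed, and each query answered, before the next is revealed. Only *valid* sequences are allowed: after every operation, no delete-min on the timeline and no find-min query acts on an empty queue. Let $m$ be the number of operations performed so far.

A small example: the timeline holds insert(5) at time 1, insert(3) at time 2, delete-min at time 3. Find-min at time 3 returns 5. Now insert the update insert(1) at time $2.5$. The delete-min at time 3 removes 1 instead of 3, so find-min at time 3 returns 3, and find-min at time 2 still returns 3.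

We begin with timelines that contain no delete-min.

**Proposition 1.** If only insert(key) updates are used, there is a fully retroactive structure with $O(\log m)$ time per operation and $O(m)$ space.

**Proof.** Without delete-min, the state at time $t$ is the set of all keys whose stamp is at most $t$, so find-min at $t$ is a prefix minimum. Keep the updates in a balanced binary search tree ordered by time stamp, for example a red-black tree. Each node stores its stamp, its key, and the minimum key in its subtree. An insertion or deletion changes $O(\log m)$ nodes, rotations included, and the stored minima are recomputed bottom-up along the changed path. For a query at $t$, walk down from the root. At a node with stamp greater than $t$, go left. At a node with stamp at most $t$, combine the running minimum with the node's key and with the stored minimum of its left subtree, and go right. The walk visits $O(\log m)$ nodes. At most $m$ updates are present, each with $O(1)$ words. $\square$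

So for insert-only timelines, $O(\log m)$ time and $O(m)$ space are reached together. Standard, non-retroactive priority queues also cost $O(\log m)$ per operation with $O(m)$ space. The question, posed as open in Lucas Castro, Rosiane de Freitas, "Retroactive Monotonic Priority Queues via Range Searching", arXiv:2508.09892 (2025), is whether a fully retroactive priority queue with delete-min can have both bounds, with amortized time. The best-known structure reported there costs $O(\log^2m\log\log m)$ amortized time per operation and $O(m\log m)$ space.

The answer is no, and space is irrelevant. What does delete-min change?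

## 2. With delete-min, a query reads order statistics

The tree in Proposition 1 works because a block of consecutive updates can be summarized by one key, its minimum. Put delete-mins into the block and this fails.

**Definition.** A *site* with key $b$ is an insert($b$) immediately followed in time by a delete-min.

If the queue is $Q$ before a site, then after it the queue is $Q\cup\{b\}$ without its minimum, that is, the $|Q|$ largest elements of $Q\cup\{b\}$. By induction, if the queue is $Q$ before a sequence of sites with key set $X$, then after it the queue consists of the $|Q|$ largest elements of $Q\cup X$.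

Here is a case by hand. Place $u$ *tiny* inserts (keys below all others) at the start and then sites with keys $5,2,7,4$. For $u=2$ with tiny keys $\epsilon_1<\epsilon_2$ the queue runs through
$$\{\epsilon_1,\epsilon_2\},\ \{\epsilon_2,5\},\ \{2,5\},\ \{5,7\},\ \{5,7\},$$
so find-min at the end returns 5, the second largest of the four keys. For $u=1,2,3,4$ the final answers are $7,5,4,2$. In general, for $1\le u\le|X|$ the answer after the block is the $u$-th largest element of $X$. As $u$ varies, the answers reveal all of $X$, so no one-word summary of a block can serve every entering queue.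

Thus a few inserts at the beginning of time turn find-min at time $t$ into the query "what is the $u$-th largest key among the sites up to $t$?". This involves two parameters, a time and a rank. We shall see that it contains counting the points $v$ with $v_x\le x$, $v_y\le y$, and that parities of such counts force many memory accesses.

## 3. Cell probes and the lower bound

**Definition (cost model).** Cost is the number of cell probes, that is, reads and writes of memory words. Computation is free, so probes lower-bound running time. For sequences of at most $m$ operations, words and addresses have at most $w=\lceil c_w\log m\rceil$ bits, where $c_w$ is a constant; we may take $c_w\ge1$, since larger cells only help. Operation arguments, including handles of updates to be deleted, are free. Registers that survive between operations count as memory. A randomized structure may read a free random string and must always answer correctly; its cost is then the expected cost on oblivious sequences.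

For example, the tree of Proposition 1 makes $O(\log m)$ probes per operation. From now on "updates" are insertions and deletions on the timeline, and "queries" are find-mins.

Comparison-based structures are covered. On all sequences used below, keys and time stamps are integers of $O(\log m)$ bits (the encoding is in Section 4). A structure whose words hold a key, a time stamp, a pointer, or an $O(\log m)$-bit integer therefore runs with $O(\log m)$-bit words, and the constant goes into $c_w$. A pointer-machine structure with total cost $m(\log m)^{O(1)}$ uses only that many cells, so its pointers also have $O(\log m)$ bits.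

**Theorem A.** For every integer $C\ge1$ and every $c_w$ there are $c>0$ and $m_1$ such that for all $m\ge m_1$: if every valid sequence with $n_u$ updates and $n_q$ queries, $n_u+n_q\le m$, has (expected) total cost at most $t_un_u+t_qn_q$, and $t_u\le(\log m)^C$, then
$$t_q\ \ge\ c\,\frac{(\log m)^{3/2}}{(\log\log m)^2}.$$

**Corollary B.** No fully retroactive priority queue has $O(\log m)$ amortized time per operation, whatever its space. In fact the amortized time per operation is $\Omega\big((\log m)^{3/2}/(\log\log m)^2\big)=\omega(\log m)$. This holds in the cell-probe model and for zero-error randomized structures.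

**Proof from Theorem A.** Let $t$ be the amortized time and put $t_u=t_q=t$. If $t\le(\log m)^2$, Theorem A with $C=2$ gives the bound. If $t>(\log m)^2$, the bound holds anyway. $\square$

So the pair "$O(\log m)$ amortized time and $O(m)$ space" is impossible. The exact complexity is not determined: a gap to the $O(\log^2m\log\log m)$ upper bound remains. The method is the weak simulation by low-degree polynomials of Larsen, Weinstein and Yu (STOC 2018), adapted to amortized costs and to this problem. The proof below is self-contained.

**Normalizations.** Replace $t_u,t_q$ by $\max(\cdot,1)$; the lower bound tends to infinity, so a bound on $\max(t_q,1)$ is a bound on $t_q$. We shall bound the expected total cost over a random input. For a randomized structure, average over its random string: some fixed string has expected total cost, over the inputs, still within the bound. Fix it. From now on the structure is deterministic. Write $a:=t_q$.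

## 4. A timeline that counts dominated points

This section builds a timeline on which find-min returns a dominance count. Integers $G,R,P,N\ge1$ are given; put $J:=P+1$ and $W:=JG$. In time order the timeline has the following parts.

* **Zone 0:** places for at most $W$ tiny inserts (keys below all others).
* **Region $g=1,\dots,R$:** first $JG$ permanent *ruler sites* with keys $\rho_{g,y,j}$ ($0\le y<G$, $1\le j\le J$); then columns $x=0,\dots,G-1$, where column $x$ has places for *point sites* and, after all of them, a query time $\tau_{g,x}$.

A *point* $v=(v_x,v_y)\in\{0,\dots,G-1\}^2$ of region $g$ is a site in column $v_x$ whose key has level $v_y$. All keys of region $g+1$ exceed those of region $g$. Inside region $g$ the descending order of keys is: points of level 0, then $\rho_{g,0,1}>\dots>\rho_{g,0,J}$, then points of level 1, then $\rho_{g,1,1}>\dots>\rho_{g,1,J}$, and so on.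

**Encoding.** Compare tuples lexicographically. The $n$-th tiny key is $(0,0,0,n)$. Ruler $\rho_{g,y,j}$ is $(g,G-y,0,J-j)$. A point of region $g$ and level $y$ created by update slot $i\in\{0,\dots,N-1\}$ has key $(g,G-y,1,i)$. As for times, the $n$-th tiny insert is at $(0,0,n,0)$; the site of $\rho_{g,y,j}$ is at $(g,0,yJ+j,b)$; the site of slot $i$ in column $x$ of region $g$ is at $(g,x+1,i,b)$, with $b=0$ for the insert and $b=1$ for the delete-min; and $\tau_{g,x}=(g,x+1,N,0)$. One checks the prescribed orders directly. Level $y$ precedes level $y+1$ in descending order because $G-y>G-y-1$. A point precedes the rulers of its level because $1>0$. And $\rho_{g,y,j}$ decreases in $j$. Keys and times present simultaneously are distinct. In our use all coordinates are below $m$, so these are integers of at most $4\lceil\log m\rceil$ bits.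

**Lemma 2.** Suppose every region contains at most $P$ points and exactly $u_y:=J(y+1)\le W$ tiny keys are present, where $0\le y<G$. Then find-min at $\tau_{g,x}$ returns $\rho_{g,y,J-\mathrm{cnt}}$, where $\mathrm{cnt}$ is the number of points $v$ present in region $g$ with $v_x\le x$ and $v_y\le y$.

**Proof.** Put $u=u_y$. We claim that at the start of every region the queue consists of $u$ keys smaller than all keys of that region. This holds for region 1, where the queue is the set of tiny keys. If it holds at the start of a region, then after processing a set $X$ of site keys of that region with $|X|\ge JG\ge u$, the queue is the set of the $u$ largest elements of $X$, by Section 2. Taking $X$ to be all site keys of the region gives the claim for the next region.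

Now let $X$ be the rulers of region $g$ together with its points with $v_x\le x$; these are the sites of region $g$ up to time $\tau_{g,x}$, and $|X|\ge JG$. So the minimum at $\tau_{g,x}$ is the $u$-th largest element of $X$. The elements of $X$ above $\rho_{g,y,1}$ are the $Jy$ rulers of lower level index and the points with $v_x\le x$, $v_y\le y$, in total $Jy+\mathrm{cnt}$. Hence $\rho_{g,y,j}$ has rank $Jy+\mathrm{cnt}+j$. Since $0\le\mathrm{cnt}\le P=J-1$, the element of rank $J(y+1)$ is $\rho_{g,y,J-\mathrm{cnt}}$. $\square$

A case by hand: $R=1$, $G=2$, $P=1$, so $J=2$, with rulers $\rho_{0,1}>\rho_{0,2}>\rho_{1,1}>\rho_{1,2}$ (dropping $g$). For $y=0$ we have $u=2$: with no point the answer is $\rho_{0,2}$, and with the point $(0,0)$, whose key lies above all rulers, the answer is $\rho_{0,1}$. For $y=1$ we have $u=4$, and the answers are $\rho_{1,2}$ and $\rho_{1,1}$.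

**Validity.** Sites are created insert first and removed delete-min first. All delete-mins belong to sites, so each is immediately preceded by its own insert and never acts on an empty queue. Queries are asked only while exactly $u_y\ge1$ tiny keys are present; then the queue has size $u_y\ge1$. So all our sequences are valid.

One level $y$, which costs up to $W$ tiny inserts to set, serves all regions at once. This is why there will be many regions.

## 5. Parameters and the random operation sequence

**Step 1 (sizes).** The purpose is to fix numbers such that the timeline has room for $E$ nested scales. Let $E$ be a large integer, $M$ the least power of two with $M\ge E^{20C}$, $B=4M^2$, $\beta=B+1$. For $e=1,\dots,E$ let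
$$d_e=6(E+e),\qquad K_e=B^{d_e},\qquad \nu_e=MB^5K_e.$$
Further $d^*=12E+1$, $G=\beta^{d^*}$, $P=4\nu_E$, $J=P+1$, $W=JG$, $R=W^3$, $N=RP$, and $m_0=2RW$, the number of operations that create all $RW$ ruler sites. Since $\nu_{e+1}=B^6\nu_e$, geometric sums give $\sum_e\nu_e\le2\nu_E$ and
$$\sum_{e'<e}\nu_{e'}\ \le\ \frac{2\nu_e}{B^6}=\frac{2MK_e}{B}.\tag{1}$$

**Step 2 (from $m$ to $E$).** The purpose is to express the final bound in $E$. Let $F(E)=E^{4C}Nm_0$, an increasing function. Since $\log B=\Theta(\log E)$ (constants may depend on $C$), each of $\log G,\log P,\log W,\log R$ is $\Theta(E\log E)$, so $\log F(E)=\Theta(E\log E)$. Given $m$, take $E$ largest with $F(E)\le m$. Then $\log F(E)\le\log m<\log F(E+1)$, so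
$$\log m=\Theta(E\log E),\qquad E=\Theta\Big(\frac{\log m}{\log\log m}\Big),\qquad \log E=\Theta(\log\log m).\tag{2}$$
For large $m$ we get $\log m\le E^2$, $w\le E^2$ and $t_u\le(\log m)^C\le E^{2C}$. We may assume $a\le E^2$, since otherwise Theorem A holds by (2). Let $\lambda=\lceil t_u/a\rceil\le E^{2C}+1$ and $\alpha=\lambda a$. Then
$$1\le a\le E^2,\qquad w\le E^2,\qquad t_u\le\alpha\le t_u+a\le E^{3C}.\tag{3}$$
From here on "$E$ large", depending on $C$ and $c_w$ only, is assumed.

**Step 3 (the sequence).** Let $\mathcal G\subset[0,G)$ be the set of integers none of whose $d^*$ base-$\beta$ digits is $0$. The sequence first creates all rulers and then performs $m_0$ independent *rounds*. A round has $N$ *update slots* $i=0,\dots,N-1$, grouped into $N/W=W^2P$ *steps* $s=1,2,\dots$. Step $s$ has two parts.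

* *Update part:* for each slot $i\in[(s-1)W,sW)$ draw a uniform position $v_i\in\{0,\dots,G-1\}^2$ and a uniform bit; if the bit is 1, create the point $v_i$ in region $(i\bmod R)+1$.
* *Batch:* draw $y_s\in\mathcal G$ uniformly, insert $u_{y_s}$ tiny keys, ask $\lambda W$ find-min queries at times $\tau_{g,x}$ with each $(g,x)$ uniform in $[R]\times\mathcal G$, and delete the tiny keys.

At the end of a round all points are removed. All random choices are independent. A region never holds more than $N/R=P$ points, so Lemma 2 applies to every query.

**Step 4 (one cheap round).** The purpose is to find a round whose cost is controlled in spite of amortization. A round has at most $4N$ updates that create and remove points, at most $2W\cdot N/W=2N$ tiny updates, and exactly $\lambda N$ queries. So there are at most $m_0+(6+\lambda)Nm_0\le(E^{2C}+8)Nm_0\le F(E)\le m$ operations, and the hypothesis of Theorem A applies. The expected total cost is at most $t_u(m_0+6Nm_0)+a\lambda Nm_0$. Dividing by the $m_0$ rounds, some round has expected cost at most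
$$t_u(1+6N)+a\lambda N\le7\alpha N+\alpha N=8\alpha N.$$
Fix such a round, and fix the randomness of all previous rounds so that the conditional expected cost of the round is still at most $8\alpha N$. The rounds are independent, so the round's input keeps its distribution, and the memory at its start is now fixed. Only this round is considered from now on.

## 6. Segments of geometric length and the cells they write

We pick a random query and cut the past before it into $E$ segments whose lengths grow by a factor $B^6$ going backward. A probed cell is charged to the segment in which it was last written.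

**Step 1 (segments).** Choose $s$ uniform in $\{\frac N{2W}+1,\dots,\frac NW\}$ and $i^*$ uniform in $\{1,\dots,\lambda W\}$, independent of the sequence. The *test query* is the $i^*$-th query of step $s$. Let $s_0=s$ and
$$s_e=s-\frac RW\sum_{e'\le e}\nu_{e'}\ \ge\ s-\frac{2R\nu_E}{W}=s-\frac N{2W}\ \ge\ 1 .$$
*Segment $e$* consists of the operations after the update part of step $s_e$, up to and including the update part of step $s_{e-1}$. It contains the $s_{e-1}-s_e=R\nu_e/W$ update parts of steps $s_e+1,\dots,s_{e-1}$, hence $R\nu_e$ consecutive slots, exactly $\nu_e$ per region. It also contains equally many batches, those of steps $s_e,\dots,s_{e-1}-1$.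

In what follows $e$ is arbitrary but fixed until Section 12. Write $K=K_e$, $\nu=\nu_e$, $d=d_e$.

**Step 2 (what is known, what is random).** The *context* $\Gamma$ consists of $s$, $i^*$, all positions, all bits outside segment $e$, all batch choices of steps $\ne s$, and queries $1,\dots,i^*-1$ of step $s$. Given $\Gamma$, the following are independent and uniform: the bits $U\in\{0,1\}^{R\nu}$ of segment $e$, the level $y=y_s\in\mathcal G$, and the test query's $(g,x)\in[R]\times\mathcal G$. Write $q=(g,x,y)$.

**Step 3 (cells by time of last write).** Let $\mathrm{mem}_0$ be the memory before segment $e$, a function of $\Gamma$, and $\mathrm{mem}_1(U)$ the memory after segment $e$. Define the following sets.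

* $\mathcal L(U)$: the cells written after segment $e$ and before the batch of step $s$, with their contents just before that batch ("late" cells).
* $\mathcal C(U)$: the cells written in segment $e$ and not in $\mathcal L(U)$.
* $\mathcal B_y(U)$: the cells written in the batch of step $s$ before the test query when the level is $y$, with their contents at that moment.

When the test query starts at level $y$, cell $c$ has the content from $\mathcal B_y(U)$ if $c\in\mathcal B_y(U)$; otherwise from $\mathcal L(U)$ if $c\in\mathcal L(U)$; otherwise $\mathrm{mem}_1(U)[c]$, which equals $\mathrm{mem}_0[c]$ if in addition $c\notin\mathcal C(U)$. Handles passed to deletions play no role here: only find-min is ever simulated, and its argument is a time.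

Let $t(U,q)$ be the cost of the test query and $t_e(U,q)$ the number of distinct cells of $\mathcal C(U)\setminus\mathcal B_y(U)$ that it reads before writing them. These cells were last written in segment $e$, so they are different cells for different $e$, and $\sum_et_e\le t$. Put $\kappa_e=\mathbb E\,t_e$ (over all randomness of the round, $s$ and $i^*$), and
$$X_1=|\mathcal L(U)|,\qquad X_2=|\mathcal C(U)|,\qquad X_3=\sum_{y\in\mathcal G}|\mathcal B_y(U)|.$$

**Step 4 (averages).** The purpose is to turn the amortized bound into bounds near a random query:
$$\mathbb Et\le16a,\quad\sum_e\kappa_e\le16a,\quad\mathbb EX_1\le\frac{32\alpha RMK}{B},\quad\mathbb EX_2\le16\alpha R\nu,\quad\mathbb EX_3\le16\alpha GW.\tag{4}$$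

The round has expected cost at most $8\alpha N$, and the test query is uniform among $\lambda N/2$ queries, so $\mathbb Et\le8\alpha N/(\lambda N/2)=16a$; and $\sum_e\kappa_e\le\mathbb Et$. For the rest, consider a window, placed relative to $s$, of $L$ consecutive update parts and $L$ consecutive batches. There are $N/(2W)$ values of $s$, and each fixed update part or batch lies in the window for at most $L$ of them. So the window has expected cost at most $\frac{2W}NL\cdot8\alpha N=16\alpha WL$. The number of cells written is at most the cost.

For $X_2$ the window is segment $e$, with $L=R\nu/W$. For $X_1$ it consists of the update parts of steps $s_{e-1}+1,\dots,s$ and the batches of steps $s_{e-1},\dots,s-1$, so $L=\frac RW\sum_{e'<e}\nu_{e'}\le\frac{2RMK}{BW}$ by (1). For $X_3$, the batch of step $s$ alone ($L=1$) has expected cost at most $16\alpha W$. As $y$ is uniform in $\mathcal G$ and independent of $(\Gamma,U)$, $\mathbb EX_3=|\mathcal G|\cdot\mathbb E|\mathcal B_y(U)|\le G\cdot16\alpha W$. This proves (4).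

Note the sizes: the segment holds $R\nu=RMB^5K$ random bits, whereas the late cells number only about $\alpha RMK/B$, and all batch preparations together about $\alpha GW$, far less than $R=W^3$.

## 7. Random nets and the parity of dominance counts

We ask many test queries at once, on a structured random set, and look at the parity of the sum of their counts. This section shows that a short message about $U$ hardly helps to predict that parity.

**Definition (net).** Draw independent uniform permutations $\pi_{l,\xi,\eta}$ of $\{1,\dots,B\}$ for $1\le l\le d$, $\xi\in\{1,\dots,B\}^{d-l}$, $\eta\in\{1,\dots,B\}^{l-1}$. For each $(x_1,\dots,x_d)\in\{1,\dots,B\}^d$ define successively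
$$y_l=\pi_{l,(x_1,\dots,x_{d-l}),(y_1,\dots,y_{l-1})}(x_{d-l+1}),\qquad l=1,\dots,d.$$
This gives $K=B^d$ points whose top $d$ base-$\beta$ digits are $x_1\dots x_d$ and $y_1\dots y_d$. The remaining $d^*-d\ge1$ digits of both coordinates are independent and uniform in $\{1,\dots,B\}$. The result is a random *net* of $K$ points in $\mathcal G^2$.

Example: for two symbols, $d=2$, and all permutations the identity, $y_1=x_2$ and $y_2=x_1$. The net is the bit-reversal pattern $11\mapsto11$, $12\mapsto21$, $21\mapsto12$, $22\mapsto22$.

**Property (i).** For $0\le l\le d$, the map $(x_1,\dots,x_d)\mapsto(x_1,\dots,x_{d-l},y_1,\dots,y_l)$ is a bijection. For $l=0$ it is the identity. Passing from $l-1$ to $l$ replaces $x_{d-l+1}$ by its image under a permutation that depends only on the other entries $x_1,\dots,x_{d-l},y_1,\dots,y_{l-1}$. Consequently, by the bijection for $l-1$, for every $(l,\xi,\eta)$ exactly $B$ net points have $x$-prefix $\xi$ and $y$-prefix $\eta$, and their pairs of next digits $(x_{d-l+1},y_l)$ are $(i,\pi_{l,\xi,\eta}(i))$, $i=1,\dots,B$.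

**Property (ii).** For fixed $(x_1,\dots,x_d)$ the vector $(y_1,\dots,y_d)$ is uniform: given $y_1,\dots,y_{l-1}$, the permutation used at level $l$ is independent of those used before, so $y_l$ is uniform. Summing over all $x$-prefixes, $\mathbb E\sum_{q\in\text{net}}\varphi(q)=K\,\mathbb E_{q\in\mathcal G^2\text{ uniform}}\varphi(q)$ for every $\varphi$.

**Definition (meta-query).** A *meta-query* $\mathbf q$ consists of independent nets, one per region; it is a set of $RK$ triples $(g,x,y)$. Let $V_{\mathbf q}\in\mathbb F_2^{R\nu}$ have, at slot $i$ of segment $e$, the parity of the number of $(g,x,y)\in\mathbf q$ such that $g$ is the region of slot $i$ and $v_i\le(x,y)$ coordinatewise. Put $\chi_{\mathbf q}(U)=(-1)^{\langle V_{\mathbf q},U\rangle}$.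

Exchanging sums, $\chi_{\mathbf q}(U)=-1$ exactly when the sum over $q\in\mathbf q$ of the counts of Lemma 2, restricted to segment-$e$ points, is odd. Let
$$\Lambda=\Lambda(\Gamma)=\Pr\big[V_{\mathbf q_1}+\dots+V_{\mathbf q_M}=0\big]$$
for independent meta-queries $\mathbf q_1,\dots,\mathbf q_M$. For two meta-queries in place of $M$, this would be the collision probability of $V_{\mathbf q}$.

**Lemma 3.** $\mathbb E_\Gamma\Lambda\le\big(2K^{-MK/32}\big)^R$.

**Proof.** Positions and nets in different regions are independent, so it suffices to bound the probability for one region by $2K^{-MK/32}$. There we have $\nu$ uniform points and $M$ independent nets.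

*Step 1 (reduction to a thin odd set).* Let $\psi(v)$ be the number of net points, over all $M$ nets, that are $\ge v$ coordinatewise, and $O=\{v:\psi(v)\text{ odd}\}$. The sum of the vectors $V$ vanishes on the region if and only if none of the $\nu$ points lies in $O$. With $\sigma:=\beta^{-4}/4$ this has probability
$$\mathbb E\Big(1-\frac{|O|}{G^2}\Big)^\nu\le\exp(-\sigma\nu)+\Pr\big[|O|\le\sigma G^2\big].$$
For the first term, $\beta^4\le2B^4$ gives $\sigma\nu\ge MBK/8$. Moreover $\ln K=d\ln B\le12E\ln B\le B$, because $\ln B\le\sqrt B$ and $12E\le\sqrt B$. So $\sigma\nu\ge MK\ln K/32$, and the first term is at most $K^{-MK/32}$.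

*Step 2 (an odd cell forces many odd corners).* For $(l,\xi,\eta)$ let $\mathcal R$ be the rectangle of grid points with $x$-prefix $\xi$ and $y$-prefix $\eta$. For fixed $l$ these are $B^{d-1}$ disjoint rectangles, each with $|\mathcal R|=\beta^{d^*-d+l}\cdot\beta^{d^*-l+1}=G^2\beta^{-(d-1)}$ points. Divide $\mathcal R$ by the next digits $(i,i')\in\{0,\dots,B\}^2$ into subcells with sides $L_x=\beta^{d^*-d+l-1}$ and $L_y=\beta^{d^*-l}$. Both are divisible by $\beta$, as $1\le l\le d<d^*$. Let $(x_0,y_0)$ be the lower-left corner of $\mathcal R$, let $0\le\mu_1<L_x/\beta$ and $0\le\mu_2<L_y/\beta$ be integers, and put $X_i=x_0+iL_x+\mu_1$, $Y_{i'}=y_0+i'L_y+\mu_2$. For $1\le i,i'\le B-1$,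
$$\psi(X_i,Y_{i'})-\psi(X_{i+1},Y_{i'})-\psi(X_i,Y_{i'+1})+\psi(X_{i+1},Y_{i'+1})$$
is the number of net points in $[X_i,X_{i+1})\times[Y_{i'},Y_{i'+1})$. We claim that this is exactly the number of net points in subcell $(i,i')$. Here the nonzero digits matter. A net point with $x$-prefix $\xi i$ has a nonzero following digit, so
$$X_i<x_0+iL_x+\frac{L_x}{\beta}\le q_x<x_0+(i+1)L_x\le X_{i+1}.$$
A net point with $x$-prefix $\xi(i+1)$ has $q_x\ge x_0+(i+1)L_x+L_x/\beta>X_{i+1}$. Every other net point has $q_x<x_0+iL_x\le X_i$ or $q_x\ge x_0+(i+2)L_x>X_{i+1}$. So $q_x\in[X_i,X_{i+1})$ if and only if the $x$-prefix is $\xi i$. The same holds for $y$, and the claim follows.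

If this number is odd, then for each of the $L_xL_y/\beta^2=\beta^{-4}|\mathcal R|$ choices of $(\mu_1,\mu_2)$ at least one of the four corners lies in $O$. The corners lie in $\mathcal R$ (as $i+1,i'+1\le B$), and corners for different choices are distinct, since their offsets modulo $(L_x,L_y)$ are $(\mu_1,\mu_2)$. Hence $|O\cap\mathcal R|\ge\beta^{-4}|\mathcal R|$.

*Step 3 (thin odd set forces even matrices).* Call $\mathcal R$ *good* if $|O\cap\mathcal R|<\beta^{-4}|\mathcal R|$. Let $\Pi_{\mathcal R}$ be the sum of the $M$ permutation matrices of the $M$ nets at $(l,\xi,\eta)$. By (i), its entry $(i,i')$ is the number of net points in subcell $(i,i')$. For good $\mathcal R$, Step 2 shows that all entries with $i,i'\le B-1$ are even. All row and column sums equal $M$, which is even, so the entries $(i,B)$ and $(B,i')$ with $i,i'\le B-1$ are even, and then so is $(B,B)$. Thus $\Pi_{\mathcal R}\equiv0\pmod2$.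

If $|O|\le\sigma G^2$, then at each level $l$ the number of rectangles that are not good is at most
$$\frac{\sigma G^2}{\beta^{-4}G^2\beta^{-(d-1)}}=\frac14\beta^{d-1}\le\frac12B^{d-1},$$
since $(1+1/B)^{d-1}\le\exp(d/B)\le2$. So at least half of the $dB^{d-1}$ rectangles are good. The matrices $\Pi_{\mathcal R}$ for different $(l,\xi,\eta)$ use different permutations and are independent. With $\pi_0=\Pr[\Pi_{\mathcal R}\equiv0]$, a union bound over the set of good rectangles gives
$$\Pr\big[|O|\le\sigma G^2\big]\le2^{dB^{d-1}}\,\pi_0^{\,dB^{d-1}/2}.$$

*Step 4 (even sums of permutation matrices are rare).* Let $\pi_1,\dots,\pi_M$ be the $M$ permutations. Expose $\pi_1(i),\dots,\pi_M(i)$ row by row for $i=1,\dots,B/2$. Given the earlier rows, these $M$ values are independent, each with point probabilities at most $1/(B-i+1)\le2/B$. If row $i$ of $\Pi_{\mathcal R}$ is even, every value occurs an even number of times, so some perfect matching of $\{1,\dots,M\}$ joins equal values. There are $(M-1)(M-3)\cdots1\le M^{M/2}$ perfect matchings, and each joins equal values with probability at most $(2/B)^{M/2}$. So row $i$ is even with conditional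 probability at most $(2M/B)^{M/2}$. Since $B=4M^2$, we have $2M/B=B^{-1/2}$, and
$$\pi_0\le\Big(\frac{2M}B\Big)^{\frac M2\cdot\frac B2}=B^{-MB/8}.$$
Therefore, with $K=B^d$,
$$\Pr\big[|O|\le\sigma G^2\big]\le2^{dK/B}B^{-dMK/16}=2^{dK/B}K^{-MK/16}\le K^{-MK/32};$$
the last step needs $1/B\le\frac{M\log B}{32}$, which holds. With Step 1 the lemma follows. $\square$

**Lemma 4.** Fix $\Gamma$. Let $Z$ be a function of $U$ with at most $2^b$ values, and let $\gamma(Z,\mathbf q)$ be real with $|\gamma|\le1$. For independent $U,\mathbf q$,
$$\mathbb E_{U,\mathbf q}\big[\gamma(Z(U),\mathbf q)\,\chi_{\mathbf q}(U)\big]\le(2^b\Lambda)^{1/M}.$$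

**Proof.** Let $\Psi_z(U)=\mathbb E_{\mathbf q}[\gamma(z,\mathbf q)\chi_{\mathbf q}(U)]$. As $M$ is even, power means and nonnegativity give
$$\mathbb E_U\Psi_{Z(U)}(U)\le\big(\mathbb E_U\Psi_{Z(U)}(U)^M\big)^{1/M}\le\Big(\sum_z\mathbb E_U\Psi_z(U)^M\Big)^{1/M}.$$
Expanding the power with independent copies,
$$\mathbb E_U\Psi_z(U)^M=\mathbb E_{\mathbf q_1,\dots,\mathbf q_M}\Big[\prod_j\gamma(z,\mathbf q_j)\cdot\mathbb E_U\prod_j\chi_{\mathbf q_j}(U)\Big]\le\Lambda,$$
since the inner expectation is $1$ if $\sum_jV_{\mathbf q_j}=0$ and $0$ otherwise. $\square$

So a message of $b$ bits costs only $b/M$ in the exponent, while $\Lambda^{1/M}$ is about $K^{-RK/32}$: a budget of order $\log K=\Theta(E\log E)$ bits per query of the meta-query.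

## 8. Fixing a context

We now freeze everything except $U$ and the queries. By Markov's inequality, each of the following fails with probability at most $1/8$ over $\Gamma$: the conditional expectations given $\Gamma$ of $X_1,X_2,X_3,t,t_e$ are at most 8 times the bounds for their means in (4) (for $t_e$: at most $8\kappa_e$), and $\Lambda\le8\,\mathbb E\Lambda$. These are six conditions, so some $\Gamma$ satisfies all of them. Fix it. Over $U$ and uniform $q\in[R]\times\mathcal G^2$ we have
$$\begin{aligned}&\mathbb EX_1\le\tfrac{256\alpha RMK}B,\quad\mathbb EX_2\le128\alpha R\nu,\quad\mathbb EX_3\le128\alpha GW,\\&\mathbb Et\le128a,\quad\mathbb Et_e\le8\kappa_e,\quad\Lambda\le8\,\big(2K^{-MK/32}\big)^R.\end{aligned}\tag{5}$$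
Let $\mathbf q$ be a meta-query independent of $U$. By (ii), $\mathbb E\sum_{q\in\mathbf q}t(U,q)\le128aRK$ and $\mathbb E\sum_{q\in\mathbf q}t_e(U,q)\le8\kappa_eRK$. Here $t(U,q)$ and $t_e(U,q)$ refer to separate executions, in each of which $q$ is the test query. Put
$$k=\lceil1024aRK\rceil,\quad h=\lfloor64\kappa_eRK\rfloor,\quad n_1=\tfrac{2048\alpha RMK}B,\quad n_2=1024\alpha R\nu,\quad n_3=1024\alpha GW,$$
where the $n_j$ are real thresholds. Let $\mathcal E_0$ be the event on $(U,\mathbf q)$ that $\sum_{q\in\mathbf q}t\le k$, $\sum_{q\in\mathbf q}t_e\le h$, and $X_j\le n_j$ for $j=1,2,3$. Each condition is an eightfold Markov bound ($\sum t_e$ is an integer, so $h$ may be rounded down), hence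
$$\Pr[\mathcal E_0]\ge1-\tfrac58=\tfrac38.\tag{6}$$

## 9. Answering a meta-query from a thin sample of the segment's cells

We want a short message $Z$ from which the parity can be guessed. The late cells and the batch cells are few and can be sent completely. The segment's own cells $\mathcal C(U)$ are too many, so we send a random sample.

**Step 1 (sampling rate).** Let $\theta=\lfloor RMK/w\rfloor$, $p=1/(2^{16}\alpha wB^5)$ and $L_p:=\log(1/p)$. By (3) and $\log B=O(\log E)$, $L_p\le C_1\log E$ with $C_1$ depending on $C,c_w$. We need
$$pn_2=\frac{RMK}{64w}\le\frac\theta{32},\qquad h\le1024\,aRK\le\frac\theta2,\qquad\frac\theta2\ge\frac{RKM}{4w}\ge RK\,E^{17}.\tag{7}$$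
The equality is $\nu=MB^5K$. Since $RMK/w\ge1$, rounding down loses at most half, so $\theta\ge RMK/(2w)$, which gives the first inequality. The last chain uses $M\ge E^{20}$ and $w\le E^2$. The bound on $h$ uses $\kappa_e\le16a$ from (4), and then $1024a\le1024E^2\le E^{17}$.

**Step 2 (the message).** Let $\zeta$ and $H$ be random sets of addresses that contain each address independently with probability $p$; let $U,\mathbf q,\zeta,H$ be independent. The set $\zeta$ will drive a simulation and $H$ will be used to check it. Put $S=\mathcal C(U)\cap\zeta$.

* $Z_0=\big(\mathcal L(U),(\mathcal B_y(U))_{y\in\mathcal G},S\big)$, with addresses and contents (for $S$: contents in $\mathrm{mem}_1(U)$), if $X_j\le n_j$ for $j=1,2,3$ and $|S|\le\theta$; otherwise $Z_0=\bot$.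
* $Z_1=$ the cells of $\mathcal C(U)\cap H$ with their contents in $\mathrm{mem}_1(U)$, if $|\mathcal C(U)\cap H|\le\theta$; otherwise $Z_1=\bot$.

For fixed $\zeta,H$, $Z=(Z_0,Z_1)$ is a function of $U$. To bound its number of values, encode each list by its length ($w+1\le2w$ bits) and $2w$ bits per cell, with two more bits for the cases $\bot$. There are $|\mathcal G|+3$ lists, and $|\mathcal G|\le G\le n_3/1024$, so the number of bits is at most
$$2wn_1+3wn_3+4w\theta+6w+2.$$
Here $2wn_1=4096\,\alpha wRMK/B\le RMK$, as $B\ge4E^{40C}$ and $\alpha w\le E^{3C+2}$. Next $3wn_3=3072\,\alpha wGW\le W^3=R\le RMK$, as $W\ge G\ge2^E\ge3072\,\alpha w$. Finally $4w\theta\le4RMK$ and $6w+2\le RMK$. The encoding is self-delimiting, so $Z$ has at most $2^b$ values with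
$$b=8RMK\le\frac{RMK\log K}{128},\tag{8}$$
where the inequality holds because $\log K=d\log B\ge240E\log E\ge1024$.

**Step 3 (the simulation).** Given $z_0\ne\bot$ and $\mathbf q$, run for every $q=(g,x,y)\in\mathbf q$, in a fixed order, the find-min algorithm at $\tau_{g,x}$. Values written by the query itself are remembered for that query. For a cell $c$ read otherwise, take its value from $\mathcal B_y$ if $c\in\mathcal B_y$; else from $\mathcal L$ if $c\in\mathcal L$; else from $S$ if $c\in S$; else $\mathrm{mem}_0[c]$. If the total number of probes exceeds $k$, *abort*. Let $A$ be the set of cells for which one of the last two sources was used. Then $|A|\le k$ and $A\cap\mathcal L=\emptyset$, and the value used for $c\in A$ does not depend on $q$. Let $\omega^*$ be the vector of the values used on $A$, and $\omega(U)=(\mathrm{mem}_1(U)[c])_{c\in A}$ the vector of the true values. Both $A$ and $\omega^*$ are functions of $(z_0,\mathbf q)$.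

**Step 4 (if the sampled values are right, the parity is right).** Suppose $Z_0=z_0$, no abort, and $\omega(U)=\omega^*$. By induction over probes, the simulation coincides with the true executions: a cell of $A$, when its last two sources are used, lies in neither $\mathcal B_y$ nor $\mathcal L$, so its true content is $\mathrm{mem}_1(U)[c]$. The answers are then true, and by Lemma 2 they yield every $\mathrm{cnt}$. Subtracting the contributions of points outside segment $e$, which are known from $\Gamma$, gives
$$\chi_{\mathbf q}(U)=\sigma^*\qquad\text{with a sign }\sigma^*=\sigma^*(z_0,\mathbf q).\tag{9}$$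
(Put $\sigma^*=1$ if the simulated answers are not of the form in Lemma 2.)

**Step 5 (the sampled values are right with probability about $p^h$).** Let $(U,\mathbf q)\in\mathcal E_0$ and let $\mathcal H\subseteq\mathcal C(U)$ be the set of cells counted in the numbers $t_e(U,q)$, $q\in\mathbf q$; so $|\mathcal H|\le h$. Suppose $\mathcal H\subseteq S$ and $|S|\le\theta$. Then $Z_0\ne\bot$. By induction over probes the simulation equals the true executions: a cell read that is in neither $\mathcal B_y$ nor $\mathcal L$ and was not written before by the query either lies in $\mathcal C(U)$, hence in $\mathcal H\subseteq S$, or has content $\mathrm{mem}_0[c]$. So at most $\sum t\le k$ probes are made, there is no abort, and $\omega(U)=\omega^*$.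

Given $(U,\mathbf q)$, the set $\zeta$ contains $\mathcal H$ with probability at least $p^h$. Given that, $|S|>\theta$ has probability at most $\Pr[\mathrm{Bin}(X_2,p)>\theta-h]\le\frac{\theta/32}{\theta/2}=\frac1{16}$, by Markov and (7). So the supposition holds with probability at least $p^h/2$.

Define $\varepsilon(z_0,\mathbf q)=\Pr[\omega(U)=\omega^*\mid Z_0=z_0]$, over $U$ and $\zeta$, and put $\varepsilon=0$ if $z_0=\bot$ or on abort. By (6), $\mathbb E\,\varepsilon\ge\frac38\cdot\frac{p^h}2=\frac3{16}p^h$. As $\varepsilon\le1$, we have $\mathbb E\,\varepsilon\le\Pr[\varepsilon\ge p^h/16]+p^h/16$, so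
$$\Pr_{z_0,\mathbf q}\big[\varepsilon(z_0,\mathbf q)\ge p^h/16\big]\ge p^h/8.\tag{10}$$
Call such pairs $(z_0,\mathbf q)$ *good*.

For a good pair define, for vectors $\omega$ of contents on $A$,
$$f(\omega)=\mathbb E\big[\chi_{\mathbf q}(U)\,1[\omega(U)=\omega]\,\big|\,Z_0=z_0\big],\qquad F_Y=\sum_{\omega:\,\omega_Y=\omega^*_Y}f(\omega)\quad(Y\subseteq A).$$
Then $\sum_\omega|f(\omega)|\le1$. By (9), $\chi_{\mathbf q}$ is constant on the event $\omega(U)=\omega^*$, so
$$|f(\omega^*)|=\varepsilon(z_0,\mathbf q)\ge p^h/16.\tag{11}$$
Also $F_Y=\mathbb E[\chi_{\mathbf q}(U)\,1[\omega_Y(U)=\omega_Y^*]\mid Z_0=z_0]$, since $\mathbf q$ is independent of $(U,\zeta)$.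

## 10. Checking a set $Y$ of simulated cells against a second sample

The decoder does not know whether $\omega(U)=\omega^*$. Guessing $\sigma^*$ blindly corresponds to $F_\emptyset=\sum_\omega f(\omega)$, and the wrong $\omega$ may cancel the right one. For one cell with $\omega^*=0$, $f(0)=\frac12$ and $f(1)=-\frac12$, we get $F_\emptyset=0$ while $F_A=\frac12$. So the decoder must check some cells, and it can do so when they happen to lie in $H$. The next lemma computes the price of checking a set $Y$.

**Lemma 5.** Let numbers $D,\delta$ with $0\le D\le\theta/2$ and $2^{-\theta/2}\le\delta/2$ be given. Suppose that for every good pair there is a set $Y=Y(z_0,\mathbf q)\subseteq A$ with $|Y|\le D$ and $|F_Y|\ge\delta$. Then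
$$(h+D)L_p+\log(1/\delta)+4\ \ge\ \frac{RK}{64}\log K.$$

**Proof.** *Step 1 (the guess).* If $(Z_0,\mathbf q)=(z_0,\mathbf q)$ is good, $Z_1\ne\bot$ and $Y\subseteq H$, then $\omega_Y(U)$ is known from $Z_1$: the content of a listed cell is given, and a cell $c\in Y$ not listed is not in $\mathcal C(U)$ and, as $c\in A$, not in $\mathcal L(U)$; so it was not written in segment $e$ and $\mathrm{mem}_1(U)[c]=\mathrm{mem}_0[c]$. In this case let $\gamma=\mathrm{sign}(F_Y)\cdot1[\omega_Y(U)=\omega_Y^*]$. In all other cases let $\gamma=0$. So $\gamma$ is a function of $Z,\mathbf q,H$.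

*Step 2 (lower bound for the correlation).* Fix a good pair. $H$ is independent of $(U,\zeta)$, and $Z_0=z_0\ne\bot$ forces $X_2\le n_2$. Given $U$ and $Y\subseteq H$, the event $|\mathcal C(U)\cap H|>\theta$, that is $Z_1=\bot$, has probability at most
$$\Pr[\mathrm{Bin}(X_2,p)\ge\theta-D]\le\Pr[\mathrm{Bin}(X_2,p)\ge\theta/2]\le2^{-\theta/2}.$$
The last step is a Chernoff bound: for $j=\lceil x\rceil$ with $x\ge6np$, $x>0$, we have $\Pr[\mathrm{Bin}(n,p)\ge j]\le\binom njp^j\le(\mathrm enp/j)^j\le(\mathrm e/6)^j\le2^{-x}$; here $x=\theta/2$ and the mean is at most $\theta/32$ by (7). Hence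
$$\mathbb E[\gamma\chi_{\mathbf q}(U)\mid z_0,\mathbf q]\ge p^{|Y|}\big(|F_Y|-2^{-\theta/2}\big)\ge p^D\delta/2,$$
and by (10), since $\gamma=0$ off the good pairs, $\mathbb E[\gamma\chi_{\mathbf q}(U)]\ge p^{h+D}\delta/16$.

*Step 3 (upper bound).* For every fixed $\zeta,H$, Lemma 4 with (8) and (5) gives
$$\mathbb E[\gamma\chi_{\mathbf q}(U)]\le(2^b\Lambda)^{1/M}\le2^{RK\log K/128}\cdot2^{(R+3)/M}\cdot K^{-RK/32}\le K^{-RK/64},$$
since $(R+3)/M\le R\le RK\log K/128$. This persists after averaging over $\zeta,H$. Comparing with Step 2 and taking $-\log$ gives the lemma. $\square$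

**Checking every cell.** The first thing to try is $Y=A$. Then $F_A=f(\omega^*)$, so $\delta=p^h/16$ works by (11), with $D=k$. The conditions of Lemma 5 hold: $k\le1025E^2RK\le\theta/2$, and $\log(2/\delta)=hL_p+5\le RKE^4\le\theta/2$ by (7). The lemma yields $(2h+k)L_p+8\ge\frac{RK}{64}\log K\ge3RKE\log E$. With $h,k\le1025aRK$ and $L_p\le C_1\log E$ this says $a\ge cE$ and no more, that is, $t_q=\Omega(\log m/\log\log m)$, below $\log m$. The loss is exactly the term $kL_p$: it pays for all probes of the queries, not only for the $h$ probes into segment $e$. Once $a$ is a large multiple of $E$, this term alone satisfies the inequality, and nothing follows about $\kappa_e$. To sum over segments we must check far fewer than $k$ cells.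

## 11. Checking $O(\sqrt{kr})$ cells by polynomials of low degree

Checking all of $A$ means using the indicator $1[\omega=\omega^*]=\prod_{c\in A}1[\omega_c=\omega_c^*]$, of degree $|A|$. We do not need the indicator, only a polynomial in the number $z$ of mismatches that is $1$ at $z=0$ and at most $2^{-r}$ in absolute value at $z=1,\dots,k$. For $k=2$, $r=1$, the polynomial $1-\frac23z$ has values $1,\frac13,-\frac13$; degree 1 replaces degree 2. In terms of the match indicators $\epsilon_1,\epsilon_2$ it is $-\frac13+\frac23\epsilon_1+\frac23\epsilon_2$.

**Lemma 6.** For integers $1\le r\le k$ there is a polynomial $\Phi(z)=\prod_{\iota=1}^{D}(1-z/z_\iota)$ with real $z_\iota\in[1,k]$, $D\le25\sqrt{kr}$, $|\Phi(z)|\le2^{-r}$ for $z=1,\dots,k$, and $\prod_\iota(2k/z_\iota)\le(6k/r)^D$.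

**Proof.** *Step 1 (kill the small integers).* Let $\Phi_*(z)=\prod_{i=1}^r(1-z/i)$. It vanishes at $1,\dots,r$. For integers $z>r$, $|\Phi_*(z)|=\binom{z-1}r\le z^r/r!\le(z/r)^r\mathrm e^r$.

*Step 2 (damp each dyadic range).* For $i\ge0$ with $c_i=2^ir<k$ let $D_i=\lceil(i+4)2^{-i/2}\sqrt{kr}\rceil$ and, with the Chebyshev polynomial $T_n$,
$$\Phi_i(z)=T_{D_i}\Big(\frac{k+c_i-2z}{k-c_i}\Big)\Big/T_{D_i}\Big(\frac{k+c_i}{k-c_i}\Big).$$
The argument lies in $[-1,1]$ exactly for $z\in[c_i,k]$, so the roots of $\Phi_i$ are real and lie in $[c_i,k]$. Further $\Phi_i(0)=1$. Since $T_n$ is positive and increasing on $[1,\infty)$, $0<\Phi_i\le1$ on $[0,c_i]$. On $[c_i,k]$ we have $|\Phi_i|\le1/T_{D_i}(1+\mu)\le1$ with $\mu=\frac{2c_i}{k-c_i}\ge\frac{2c_i}k$. From $T_n(x)\ge\frac12(x+\sqrt{x^2-1})^n$ for $x\ge1$ we get $T_n(1+\mu)\ge\frac12(1+\sqrt{2\mu})^n\ge\frac12(1+2\sqrt{c_i/k})^n\ge\frac12\exp(n\sqrt{c_i/k})$; the last step is $\ln(1+2x)\ge x$ on $[0,1]$, true by concavity since it holds at $0$ and $1$. As $D_i\sqrt{c_i/k}\ge(i+4)r$,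
$$|\Phi_i|\le2\exp(-r(i+4))\quad\text{on }[c_i,k].$$

*Step 3 (values).* Let $\Phi=\Phi_*\prod_i\Phi_i$. At integers $z\le r$ it vanishes. An integer $z\in(r,k]$ lies in some $(2^ir,2^{i+1}r]$, and then $2^ir<k$. All other factors $\Phi_{i'}$ are at most 1 in absolute value at $z$, so
$$|\Phi(z)|\le2^{(i+1)r}\mathrm e^r\cdot2\exp(-r(i+4))\le2^{-r},$$
because $1+(i+1)\ln2+\ln2+\ln2\le i+4$, and $\ln2\le r\ln2$ absorbs the factor 2.

*Step 4 (degree and coefficients).* We have $r\le\sqrt{kr}$. Next, with $\varsigma=2^{-1/2}$, $\sum_{i\ge0}(i+4)\varsigma^i=\frac{\varsigma}{(1-\varsigma)^2}+\frac4{1-\varsigma}\le22$. Rounding up adds at most 1 per index, and the number of indices is at most $\log(k/r)+1\le2\sqrt{k/r}\le2\sqrt{kr}$ (the function $2\sqrt x-\log x-1$ is minimal at $\sqrt x=1/\ln2$, where it is positive). So $D\le25\sqrt{kr}$. Finally $\prod_{i\le r}2k/i=(2k)^r/r!\le(2\mathrm ek/r)^r\le(6k/r)^r$, and every other root is at least $r$, contributing at most $2k/r\le6k/r$. $\square$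

**Lemma 7.** Let $A$ be a finite set, $|A|\le k$ with an integer $k\ge1$, $f$ a real function on a finite product $\prod_{c\in A}\Sigma_c$ with $\sum|f|\le1$ and $|f(\omega^*)|\ge\varepsilon>0$, and $r\ge1$ an integer with $2^{-r}\le\varepsilon/2$. Then some $Y\subseteq A$ with $|Y|\le25\sqrt{kr}$ satisfies
$$|F_Y|\ge\frac\varepsilon2\big(6\max(1,k/r)\big)^{-25\sqrt{kr}},\qquad F_Y=\sum_{\omega:\,\omega_Y=\omega^*_Y}f(\omega).$$

**Proof.** If $r>k$ take $Y=A$: then $F_A=f(\omega^*)$ and $|A|\le k\le25\sqrt{kr}$. Let $r\le k$. Put $\epsilon_c(\omega)=1[\omega_c=\omega_c^*]$ and $z(\omega)=|A|-\sum_c\epsilon_c(\omega)\in\{0,\dots,k\}$, and take $\Phi$ from Lemma 6. Since $z(\omega)=0$ only for $\omega=\omega^*$, and $\Phi(0)=1$,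
$$\Big|\sum_\omega f(\omega)\Phi(z(\omega))\Big|\ge\varepsilon-2^{-r}\ge\frac\varepsilon2 .$$
Each factor of $\Phi$ is $1-z/z_\iota=(1-|A|/z_\iota)+\sum_c\epsilon_c/z_\iota$. Its coefficients have sum of absolute values $\max(1,2|A|/z_\iota-1)\le2k/z_\iota$, as $z_\iota\le k$. Multiplying out and using $\epsilon_c^2=\epsilon_c$ gives $\Phi(z(\omega))=\sum_{|Y|\le D}c_Y\prod_{c\in Y}\epsilon_c(\omega)$ with $\sum|c_Y|\le(6k/r)^D$. Summing against $f$, $\varepsilon/2\le\sum_Y|c_Y||F_Y|$, so some $Y$ with $|Y|\le D\le25\sqrt{kr}$ has $|F_Y|\ge\frac\varepsilon2(6k/r)^{-D}$. $\square$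

**Application to good pairs.** The purpose is to supply Lemma 5 with a small $D$. Put
$$r=\lceil hL_p\rceil+RK,\qquad D=\lfloor25\sqrt{kr}\rfloor,\qquad\delta=2^{-(r+6D\log E)} .$$
For a good pair, apply Lemma 7 with $\varepsilon=p^h/16$. Its conditions hold by (11) and because $r\ge hL_p+5$ gives $2^{-r}\le p^h/32$. We get $Y\subseteq A$ with $|Y|\le D$. Moreover $k\le1025aRK$ and $r\ge RK$ give $k/r\le1025a\le1025E^2$, and $25\sqrt{kr}\le2D$, so
$$\log\frac1{|F_Y|}\le(hL_p+5)+25\sqrt{kr}\,\log(6\cdot1025E^2)\le r+2D\cdot3\log E,$$
that is, $|F_Y|\ge\delta$. Neither $D$ nor $\delta$ depends on the pair.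

It remains to check the size conditions of Lemma 5. We have $r\le RK(64\kappa_eL_p+2)$ with $\kappa_e\le16a\le16E^2$, and $k\le1025E^2RK$; so for $E$ large $r\le RKE^4$, $D\le RKE^4$ and $\log(2/\delta)\le RKE^6$. By (7), $D\le\theta/2$ and $2^{-\theta/2}\le\delta/2$. Lemma 5 applies.

## 12. The bound for each segment, and the sum over segments

**Step 1 (one segment).** The purpose is a lower bound for $\kappa_e$. Lemma 5, with $hL_p+4\le r$ and $L_p\le C_1\log E$, gives, with $C_3=C_1+6$,
$$2r+C_3D\log E\ \ge\ \frac{RK}{64}\log K\ \ge\ \frac{RK}{64}\cdot6E\cdot40\log E\ \ge\ 3\,RK\,E\log E,$$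
since $\log K=d_e\log B\ge6E\cdot40\log E$. Put $\phi=r/(RK)\le64\kappa_eL_p+2$. Then $D\le25\sqrt{kr}\le25\,RK\sqrt{1025\,a\phi}$, so with a constant $C_4$
$$2\phi+C_4\sqrt{a\phi}\,\log E\ \ge\ 3E\log E .$$
One of the two terms is at least $\frac32E\log E$. Hence $\phi\ge\frac34E\log E$, or $\phi\ge c_5E^2/a$ with $c_5=(3/(2C_4))^2$. The constants depend only on $C,c_w$, and $e$ was arbitrary. So for every $e\in\{1,\dots,E\}$
$$\kappa_e\ \ge\ \frac{\min\big(\frac34E\log E,\ c_5E^2/a\big)-2}{64\,C_1\log E},\tag{12}$$
as long as the numerator is nonnegative.

Compare with checking every cell: the factor $\sqrt{kr}$ in place of $k$ leaves room for $a$ up to about $E^2$ before the inequality becomes empty.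

**Step 2 (summation).** The purpose is to use that different segments pay with different cells. If $a>c_5E^2/4$, then $a\ge cE^2$ and Theorem A follows from (2). Otherwise the minimum in (12) is at least 4 for $E$ large, so subtracting 2 loses at most a factor 2. The context was chosen separately for each $e$, but $\kappa_e=\mathbb Et_e$ was defined over the full randomness of the round, before any context was fixed. So we may sum (12) over $e$ and use $\sum_e\kappa_e\le16a$ from (4):
$$16a\ \ge\ \frac{E}{128\,C_1\log E}\,\min\Big(\frac34E\log E,\ \frac{c_5E^2}a\Big).$$
If the first term is the minimum, $a\ge cE^2$. If the second is, $a^2\ge cE^3/\log E$. In all cases $a\ge c'E^{3/2}/\sqrt{\log E}$. With (2),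
$$t_q=a\ \ge\ c''\,\frac{(\log m)^{3/2}}{(\log\log m)^{3/2}}\cdot\frac1{(\log\log m)^{1/2}}=c''\,\frac{(\log m)^{3/2}}{(\log\log m)^2}.$$
This proves Theorem A, and with it Corollary B. $\blacksquare$
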